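\title{Chromatic roots have real part at most $n-1$}

\begin{abstract}
We prove that every root $z$ of the chromatic polynomial of a graph of order $n$ satisfies $\Re z\le n-1$, which settles a conjecture stated in a note of Brown and Erey. Equality holds only for the complete graph, and for every other graph $\Re z\le n-2$, which is best possible. The proof is an induction on the order. It follows ratios of chromatic polynomials that, for positive integers $x$, are expectations and probabilities for a random coloring, and it controls their real parts and arguments in a half-plane. The tools are deletion--contraction and the Schwarz--Pick lemma.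
\end{abstract}

\section{Introduction}

All graphs are finite and simple, and the \emph{order} of a graph is its number of vertices. The \emph{chromatic polynomial} $\pi(G,x)$ of a graph $G$ is the polynomial whose value at each positive integer $x$ is the number of proper colorings of the vertices of $G$ with $x$ colors. Its complex roots are the \emph{chromatic roots} of $G$. How far to the right can a chromatic root of a graph of order $n$ lie?

For real roots the answer is short. Write $(x)_i=x(x-1)\cdots(x-i+1)$. Sorting the colorings by their partition into color classes gives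
\begin{equation}\label{eq:falling}
\pi(G,x)=\sum_{i\le n}a_i\,(x)_i ,
\end{equation}
where $a_i\ge0$ is the number of partitions of $V(G)$ into $i$ nonempty independent sets; thus $a_n=1$, and $a_{n-1}$ is the number of non-adjacent pairs of vertices. For real $x>n-1$ every $(x)_i$ with $i\le n$ is positive, so $\pi(G,x)>0$. At $x=n-1$ the sum vanishes exactly when $a_i=0$ for all $i<n$, that is, when $G=K_n$. So every real chromatic root is at most $n-1$, with equality if and only if $G$ is complete. It is natural to guess that the complete graph is extremal for complex roots as well, and the following conjecture is stated by Brown and Erey~\cite{BE}.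

\begin{quote}
\emph{If $G$ is a graph of order $n$ and $\pi(G,z)=0$, then $\Re z\le n-1$.}
\end{quote}

A bound of the form $n$ minus a constant is the right shape: adding a vertex adjacent to all others replaces $\pi(G,x)$ by $x\,\pi(G,x-1)$, so it raises the order by one and moves every root one unit to the right. On the other hand, the signs of the coefficients in \eqref{eq:falling} cannot be enough off the real axis: the polynomial $(x)_4+60(x)_1=x(x+2)(x^2-8x+27)$ has the roots $4\pm i\sqrt{11}$, whose real part exceeds $3$. We prove the conjecture, with a sharper bound for graphs that are not complete.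

\begin{theorem}\label{thm:main}
If $G$ has order $n\ge1$ and $\pi(G,z)=0$, then $\Re z\le n-1$, with equality only if $G=K_n$ and $z=n-1$.
\end{theorem}

\begin{theorem}\label{thm:noncomplete}
If $G$ has order $n$ and is not complete, then every chromatic root $z$ of $G$ satisfies $\Re z\le n-2$. This bound is best possible for every $n\ge2$.
\end{theorem}

Both theorems come from an inequality for the effect of a single vertex. If $x$ is a positive integer, every proper coloring of $G-w$ extends to $w$ in at least $x-\deg w$ ways, so $\pi(G,x)\ge(x-\deg w)\,\pi(G-w,x)$. The next theorem says that the real part of this inequality survives in a half-plane.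

\begin{theorem}\label{thm:ratio}
Let $G$ be a graph of order $n\ge1$, let $w$ be a vertex of $G$, and let $x$ satisfy $\Im x\ne0$ and $\Re x>n-2$. Then $\pi(G-w,x)\ne0$ and
\[
\Re\frac{\pi(G,x)}{\pi(G-w,x)}\ \ge\ \Re x-\deg w .
\]
\end{theorem}

Section~\ref{sec:ratios} introduces the ratios that the proof follows, shows the method on the $4$-cycle and locates the difficulty. Section~\ref{sec:statement} states the induction and derives the three theorems from it. The induction step occupies Sections~\ref{sec:shape}--\ref{sec:args}; its core is Lemma~\ref{lem:merge}.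

\section{Ratios of chromatic polynomials}\label{sec:ratios}

Let $G$ be a graph and let $N_G(w)$ be the neighborhood of a vertex $w$. For $S\subseteq V(G)$ let $G+v_S$ be $G$ with a new vertex $v$ joined exactly to $S$. For $M\subseteq V(G)\setminus\{w\}$ let $G+wM$ be $G$ with all missing edges from $w$ to $M$ added. For distinct non-adjacent vertices $w,u$, call $Y$ \emph{admissible} if $N_G(w)\cup N_G(u)\subseteq Y\subseteq V(G)\setminus\{w,u\}$. We consider the rational functions of $x$
\begin{align*}
A_G(S)&=\frac{\pi(G+v_S,x)}{\pi(G,x)}, & Z_G&=A_G(V(G)),\\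
Q_G(w;M)&=\frac{\pi(G+wM,x)}{\pi(G,x)}, & B_G(w,u;Y)&=\frac{\pi((G-w-u)+v_Y,x)}{\pi(G,x)},
\end{align*}
and write $A_G(S;x)$ and $Z_G(x)$ when the variable matters. The functions $Q_G(w;M)$ are the \emph{$Q$-terms} of $G$, and the functions $B_G(w,u;Y)$ with $Y$ admissible are its \emph{merge ratios}. The graph with no vertices has $\pi=1$.

Suppose that $x$ is a positive integer with $\pi(G,x)>0$, and color $G$ properly and uniformly at random. Then $A_G(S)$ is the expected number of colors that do not appear on $S$, and $Z_G$ is the expected number of unused colors. Further, $Q_G(w;M)$ is the probability that the color of $w$ does not appear on $M$, and $B_G(w,u;Y)$ is the probability that $w$ and $u$ have the same color and that this color does not appear on $Y$. Hence $A_G(S)\ge x-|S|$, $0\le Q\le1$ and $B\ge0$. The proof shows that the real parts obey these three inequalities for complex $x$ far enough to the right.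

Recall \emph{deletion--contraction}: if $e$ is an edge of $H$, then $\pi(H,x)=\pi(H-e,x)-\pi(H/e,x)$, where $H/e$ arises from $H-e$ by identifying the ends of $e$ and keeping one copy of each repeated edge. (A coloring of $H-e$ gives the ends of $e$ different colors or the same color.)

\begin{lemma}\label{lem:identities}
Let $w\in V(G)$, $M\subseteq V(G)\setminus\{w\}$, $G'=G-w$ and $P=N_G(w)$. The following hold as identities of rational functions:
\begin{gather}
A_G(\emptyset)=x,\qquad A_G(M)-A_G(M\cup\{w\})=Q_G(w;M),\label{eq:step}\\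
A_{G'}(P)=\frac{\pi(G,x)}{\pi(G',x)},\qquad Q_G(w;M)=\frac{A_{G'}(P\cup M)}{A_{G'}(P)},\label{eq:quot}\\
Z_G(x)=\frac{x\,\pi(G,x-1)}{\pi(G,x)}=Z_{G'}(x)\,\frac{A_{G'}(P;x-1)}{A_{G'}(P;x)}.\label{eq:shift}
\end{gather}
If $M\setminus P=\{u_1,\dots,u_m\}$ and $Y_j=P\cup N_G(u_j)\cup\{u_1,\dots,u_{j-1}\}$, then each $Y_j$ is admissible for $w,u_j$ and
\begin{equation}\label{eq:compl}
1-Q_G(w;M)=\sum_{j=1}^mB_G(w,u_j;Y_j).
\end{equation}
If $u\neq w$ is not adjacent to $w$, $G''=G-w-u$, $R=N_G(u)$ and $Y$ is admissible for $w,u$, then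
\begin{equation}\label{eq:three}
B_G(w,u;Y)=\frac{A_{G''}(Y)}{A_{G''}(R)\,A_{G'}(P)} .
\end{equation}
\end{lemma}

\begin{proof}
An isolated vertex multiplies $\pi$ by $x$, so $A_G(\emptyset)=x$. Deleting the edge $vw$ of $G+v_{M\cup\{w\}}$ gives $G+v_M$, and contracting it gives $G+wM$; this is \eqref{eq:step}. The graphs $G$ and $G+wM$ are $G'+v_P$ and $G'+v_{P\cup M}$ with $v$ renamed $w$, which gives \eqref{eq:quot}. The new vertex of $G+v_{V(G)}$ takes one of $x$ colors and leaves $x-1$ colors for $G$; this is the first equality in \eqref{eq:shift}. Dividing it by the same equality for $G'$ and using \eqref{eq:quot} at $x-1$ and at $x$ gives the second. For \eqref{eq:compl} let $G_j=G+w\{u_1,\dots,u_j\}$, so that $G_0=G$ and $G_m=G+wM$. Deleting the edge $wu_j$ of $G_j$ gives $G_{j-1}$, and contracting it gives $(G-w-u_j)+v_{Y_j}$; the set $Y_j$ contains neither $w$ nor $u_j$, because these vertices are not adjacent in $G$. Sum over $j$ and divide by $\pi(G,x)$. Finally, $u$ has neighborhood $R$ in $G'$, so \eqref{eq:quot}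 applied twice gives $\pi(G,x)=\pi(G'',x)A_{G''}(R)A_{G'}(P)$, which is \eqref{eq:three}.
\end{proof}

Adding the vertices of $S'\setminus S$ one at a time, we obtain from \eqref{eq:step}:
\begin{equation}\label{eq:tele}
\text{if }S\subseteq S',\text{ then }A_G(S)-A_G(S')\text{ is a sum of }|S'\setminus S|\text{ $Q$-terms of }G.
\end{equation}

\begin{example}[the $4$-cycle]\label{ex:c4}
A graph of order at most $3$ is a forest or a triangle and has integer roots. The cycle $C_4$ has the roots $0$, $1$ and $\frac12(3\pm i\sqrt3)$; let us show without finding them that there is no nonreal root with $\Re x>2$. Write $C_4=G+v_{\{a,b\}}$, where $G$ is the path $a\,c\,b$, with $\pi(G,x)=x(x-1)^2$. By \eqref{eq:step},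
\[
\frac{\pi(C_4,x)}{\pi(G,x)}=x-Q_G(a;\emptyset)-Q_G(b;\{a\}),\qquad Q_G(a;\emptyset)=1,
\]
so it suffices to show $\Re Q_G(b;\{a\})\le1$. By \eqref{eq:compl}, $1-Q_G(b;\{a\})$ is the single merge ratio $B_G(b,a;\{c\})$, and \eqref{eq:three} writes it as
\[
\frac{A_{G-a-b}(\{c\})}{A_{G-a-b}(\{c\})\,A_{G-b}(\{c\})}=\frac{x-1}{(x-1)(x-1)} .
\]
For $\Re x>2$ and $\Im x>0$ the three factors lie in the first quadrant, and the argument of the numerator is at least that of the first factor below. So the argument of the quotient lies in $(-\frac\pi2,\frac\pi2)$, its real part is positive, and $\Re\bigl(\pi(C_4,x)/\pi(G,x)\bigr)\ge\Re x-2>0$.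
\end{example}

The example contains the whole scheme. The bound $\Re A(S)\ge\Re x-|S|$ follows from $\Re Q\le1$; this follows from $\Re B\ge0$; and by \eqref{eq:three} a merge ratio has the argument $\psi-\varphi-\omega$, where $\psi,\varphi,\omega$ are the arguments of three functions $A$ of smaller graphs. Suppose that all three lie in $[0,\frac\pi2)$. The sets in $A_{G''}(R)$ and $A_{G''}(Y)$ satisfy $R\subseteq Y$. If $\arg A(S)$ were nondecreasing in $S$, we would have $\psi\ge\varphi$, hence $\psi-\varphi-\omega>-\frac\pi2$, and the proof would be complete. For $G=K_k$ this monotonicity holds, since $A_G(S)=x-|S|$. In general it fails.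

\begin{example}[the argument can drop]\label{ex:drop}
Let $G=K_k-ab$ be the complete graph of order $k\ge4$ with the edge $ab$ removed. Coloring $a$ and $b$ last gives $\pi(G,x)=(x)_{k-1}(x-k+2)$. Hence $Q_G(b;\{a\})=(x)_k/\pi(G,x)=1-\frac1{x-k+2}$, and
\[
A_G(\{a\})=x-1,\qquad A_G(\{a,b\})=x-2+\frac1{x-k+2}.
\]
Their quotient $r=A_G(\{a,b\})/A_G(\{a\})$ has the partial fractions
\[
r=1-\frac{k-2}{k-3}\cdot\frac1{x-1}+\frac1{k-3}\cdot\frac1{x-k+2},
\]
so for $\Im x>0$ we have $\Im r<0$ exactly when $(k-2)\,|x-k+2|^2<|x-1|^2$. For $\Re x>k$ both functions $A$ have positive real part, and $\Im r<0$ means that the argument drops when $b$ is added. For $k=4$ the condition is $|x-3|<\sqrt2$, which is compatible with $\Re x>k$. For $k=7$ it holds at $x=8$, where it reads $45<49$, so it is even compatible with $\Re x>k+1$. The example also shows that Theorem~\ref{thm:ratio} needs a lower bound on $\Re x$ that grows with the order: $\Re A_G(\{a,b\})<\Re x-2$ when $\Re x<k-2$.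
\end{example}

So the induction has to bound how far the argument can drop, and for this it has to carry information on the imaginary parts of the $Q$-terms.

\section{The induction statement}\label{sec:statement}

The symbol $\arg$ denotes the principal argument, with values in $(-\pi,\pi]$.

\begin{proposition}\label{prop:H}
Let $G$ be a graph of order $k\ge0$ and let $\Im x>0$.
\begin{enumerate}
\item[(I)] If $\Re x>k-1$, then $\pi(G,x)\ne0$ and every $Q$-term $Q$ of $G$ satisfies
\begin{enumerate}
\item[(Q1)] $0\le\Re Q\le1$;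
\item[(Q2)] if $\Im Q<0$, then $|Q|^2\le\Re Q$;
\item[(Q3)] $\Im(Qe^{-i\beta})\le\frac23(1-\sin\beta)$ for all $\beta\in[0,\frac\pi2]$;
\item[(Q4)] $\Im Q\ge-\frac25$.
\end{enumerate}
\item[(II)] If $\Re x>k$, then $A_G(S)\ne0$ and $0\le\arg A_G(S)\le\arg Z_G<\frac\pi2$ for all $S\subseteq V(G)$.
\end{enumerate}
\end{proposition}

Part (II) is what remains true of monotonicity: the full vertex set has the largest argument. Its half-plane cannot be enlarged, since $Z_{K_k}=x-k$. The two half-planes interlock. Part (I) for order $N$ lives on $\Re x>N-1$, which is where (II) is available for order $N-1$; part (II) for order $N$ lives on $\Re x>N$, so that (II) for order $N-1$ is available also at $x-1$, as \eqref{eq:shift} requires.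

Conditions (Q1)--(Q4) confine $Q$ to the region $\Omega$ of Figure~\ref{fig:omega}. Indeed, the inequality in (Q2) is $|Q-\frac12|\le\frac12$. Condition (Q3) reads $\Im\bigl((Q-\frac23)e^{-i\beta}\bigr)\le\frac23$, so it places $Q$ on the inner side of the tangent lines to the upper left quarter of the circle $|Q-\frac23|=\frac23$. Only (Q1) is wanted for the theorems. Its proof uses (Q3) and (Q4); condition (Q3) for order $N$ is derived from (Q2) for order $N-1$, condition (Q4) from (Q3), and (Q2) from (Q1) and (II).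

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=3.6]
\filldraw[fill=gray!20,thick] (0,0) arc (180:90:0.6667) -- (1,0.6667) -- (1,0) arc (0:-53.13:0.5) -- (0.2,-0.4) arc (-126.87:-180:0.5);
\draw[dashed] (0.8,-0.4) arc (-53.13:-126.87:0.5);
\draw[->] (-0.2,0) -- (1.25,0) node[right] {$\Re Q$};
\draw[->] (0,-0.6) -- (0,0.85) node[above] {$\Im Q$};
\draw[dotted] (0,0.6667) node[left] {$\frac23$} -- (0.6667,0.6667);
\draw[dotted] (0,-0.4) node[left] {$-\frac25$} -- (0.2,-0.4);
\node[below right] at (1,0) {$1$};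
\node[below left] at (0,0) {$0$};
\node at (0.62,0.3) {$\Omega$};
\end{tikzpicture}
\caption{The region $\Omega$ that contains every ratio $Q=\pi(G+wM,x)/\pi(G,x)$ when $G$ has order $k$, $\Re x>k-1$ and $\Im x>0$. It is bounded above by a quarter of the circle $|Q-\frac23|=\frac23$ and the line $\Im Q=\frac23$, on the right by the line $\Re Q=1$, and below by the circle $|Q-\frac12|=\frac12$ cut off at $\Im Q=-\frac25$.}
\label{fig:omega}
\end{figure}

We say that \emph{$G$ satisfies \textup{(I)}, or \textup{(II)}, at $x$} if the conclusion of that part holds for $G$ at the point $x$. Through \eqref{eq:tele}, the conditions on $Q$-terms add up to bounds on differences of functions $A$.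

\begin{lemma}[sums]\label{lem:sums}
Let $G$ satisfy \textup{(I)} at $x$. Let $S\subseteq S'\subseteq V(G)$, $p=|S'\setminus S|$ and $T=A_G(S)-A_G(S')$. Then for all $\beta,\gamma\in[0,\frac\pi2]$:
\begin{enumerate}
\item[(a)] $0\le\Re T\le p$; in particular $\Re A_G(S')\le\Re A_G(S)$ and $\Re A_G(S)\ge\Re x-|S|$;
\item[(b)] $-\Im(Te^{-i\gamma})\le\frac12p\,(1+\sin\gamma)$;
\item[(c)] $\Im(Te^{-i\beta})\le\frac23p\,(1-\sin\beta)$; in particular $\Im T\le\frac23p$;
\item[(d)] $\Im T\ge-\frac25p$.
\end{enumerate}
\end{lemma}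

\begin{proof}
By \eqref{eq:tele}, $T$ is a sum of $p$ $Q$-terms, so (a), (c), (d) follow from (Q1), (Q3), (Q4); the last claim in (a) is the case of the pair $\emptyset\subseteq S$, with $A_G(\emptyset)=x$. For (b) it suffices to treat one term $Q$. If $\Im Q\ge0$, then $-\Im(Qe^{-i\gamma})=\Re Q\sin\gamma-\Im Q\cos\gamma\le\sin\gamma\le\frac12(1+\sin\gamma)$ by (Q1). If $\Im Q<0$, then $Q=\frac12+\zeta$ with $|\zeta|\le\frac12$ by (Q2), and $-\Im(Qe^{-i\gamma})=\frac12\sin\gamma-\Im(\zeta e^{-i\gamma})\le\frac12(1+\sin\gamma)$.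
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main}--\ref{thm:ratio} from Proposition~\ref{prop:H}]
For Theorem~\ref{thm:ratio} we may take $\Im x>0$, since chromatic polynomials have real coefficients and the statement is invariant under conjugation. The graph $G-w$ has order $n-1$ and $\Re x>n-2$, so it satisfies (I) at $x$. Thus $\pi(G-w,x)\neq0$, and \eqref{eq:quot} with Lemma~\ref{lem:sums}(a) gives $\Re\bigl(\pi(G,x)/\pi(G-w,x)\bigr)=\Re A_{G-w}(N_G(w))\ge\Re x-\deg w$.

For Theorem~\ref{thm:noncomplete} let $G$ be non-complete and $\Re x>n-2$. There is a vertex $w$ with $\deg w\le n-2$. If $\Im x\ne0$, then the ratio in Theorem~\ref{thm:ratio} has positive real part, so $\pi(G,x)\ne0$. If $x$ is real, use \eqref{eq:falling}, where now $a_{n-1}\ge1$. The two top terms sum to $(x)_{n-1}\bigl[(x-n+1)+a_{n-1}\bigr]$, and both factors are positive for $x>n-2$; the terms with $i\le n-2$ are nonnegative. Hence $\pi(G,x)>0$. The bound is attained by $K_n$ with one edge $e$ removed: $\pi(K_n-e,x)=(x)_{n-1}(x-n+2)$ has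 the root $n-2$.

For Theorem~\ref{thm:main}, the roots of $\pi(K_n,x)=(x)_n$ are $0,1,\dots,n-1$, and for every other graph $\Re z\le n-2<n-1$.
\end{proof}

The next lemma measures a drop of the argument. It is used twice: by \eqref{eq:quot} a $Q$-term below the real axis is a drop in a graph with one vertex less, and the danger for a merge ratio is a drop in a graph with two vertices less.

\begin{lemma}[drops]\label{lem:drop}
Let $G$ have order $k$, let $\Re x>k$, and let $G$ satisfy \textup{(I)} and \textup{(II)} at $x$. Let $S\subseteq S'\subseteq V(G)$ and $p=|S'\setminus S|$, and write $A=A_G(S)=|A|e^{i\alpha}$ and $A'=A_G(S')=|A'|e^{i\alpha'}$ with $\alpha,\alpha'\in[0,\frac\pi2)$. Then $p<\Re A=|A|\cos\alpha$. If $\delta:=\alpha-\alpha'>0$, then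
\[
\text{\textup{(i)} }\ |A'|\le|A|\cos\delta,\qquad
\text{\textup{(ii)} }\ |A'|\sin\delta\le\tfrac23p\,(1-\sin\alpha),\qquad
\text{\textup{(iii)} }\ \tan\delta\le\tfrac23 .
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:sums}(a), $p\le k-|S|<\Re x-|S|\le\Re A$, and $0<\Re A'\le\Re A$. Let $\delta>0$ and $T=A-A'$.

(i) We have $|A'|\cos\alpha'\le|A|\cos\alpha$ and $\cos\alpha=\cos\alpha'\cos\delta-\sin\alpha'\sin\delta\le\cos\alpha'\cos\delta$; the last step uses $\alpha'\ge0$. Divide by $\cos\alpha'>0$.

(ii) Since $Te^{-i\alpha}=|A|-|A'|e^{-i\delta}$, we have $\Im(Te^{-i\alpha})=|A'|\sin\delta$. Apply Lemma~\ref{lem:sums}(c) with $\beta=\alpha$.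

(iii) Since $\Im A'\ge0$, $\Im T\le\frac23p$ and $p<\Re A$,
\[
\tan\alpha'=\frac{\Im A'}{\Re A'}\ge\frac{\Im A'}{\Re A}\ge\frac{\Im A-\frac23p}{\Re A}\ge\tan\alpha-\tfrac23 .
\]
Hence $\tan\delta=(\tan\alpha-\tan\alpha')/(1+\tan\alpha\tan\alpha')\le\tan\alpha-\tan\alpha'\le\frac23$.
\end{proof}

We prove Proposition~\ref{prop:H} by induction on $k$. For $k=0$ we have $\pi=1$, there are no $Q$-terms, and $A(\emptyset)=Z=x$ lies in the open first quadrant when $\Re x>0$. For the rest of the paper we fix the following setting.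

\medskip
\noindent\textbf{Standing assumption.} \emph{$N\ge1$, Proposition~\ref{prop:H} holds for all graphs of order less than $N$, $F$ is a graph of order $N$, $\Im x>0$ and $\Re x>N-1$.}
\medskip

Thus every graph of order less than $N$ satisfies (I) and (II) at $x$. The identities of Lemma~\ref{lem:identities} are evaluated below only at points where (I) makes all denominators nonzero.

\section{The shape of the $Q$-terms}\label{sec:shape}

Here we prove all of (I) for $F$ except the inequality $\Re Q\le1$. Let $w\in V(F)$, $F'=F-w$ and $P=N_F(w)$. By \eqref{eq:quot}, $\pi(F,x)=\pi(F',x)A_{F'}(P)$, and both factors are nonzero by (I) and (II) for $F'$. Hence $\pi(F,x)\ne0$.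

Let $Q=Q_F(w;M)$. Put $A_1=A_{F'}(P)$, $A_2=A_{F'}(P\cup M)$, $\alpha_i=\arg A_i\in[0,\frac\pi2)$, $m=|M\setminus P|$ and $T=A_1-A_2$. By \eqref{eq:quot},
\[
Q=\frac{A_2}{A_1}=1-\frac{T}{A_1},\qquad \arg Q=\alpha_2-\alpha_1\in\bigl(-\tfrac\pi2,\tfrac\pi2\bigr),
\]
so $\Re Q\ge0$. Lemma~\ref{lem:drop} applies to $F'$ and gives $m<|A_1|\cos\alpha_1$.

\medskip
\noindent\emph{Conditions \textup{(Q2)} and \textup{(Q4)}.} Both hold trivially if $\Im Q\ge0$. Let $\Im Q<0$, so that $Q=|Q|e^{-i\delta}$ with $0<\delta=\alpha_1-\alpha_2\le\alpha_1$. By Lemma~\ref{lem:drop}(i), $|Q|\le\cos\delta$, hence $|Q|^2\le|Q|\cos\delta=\Re Q$. This is (Q2). For (Q4) we bound $-\Im Q=|Q|\sin\delta$ in two ways. First, $|Q|\sin\delta\le\sin\delta\le\sin\alpha_1$, which is good for small $\alpha_1$. Second, Lemma~\ref{lem:drop}(ii) and $m<|A_1|$ give $|Q|\sin\delta=|A_2|\sin\delta/|A_1|\le\frac23(1-\sin\alpha_1)$, which is good for large $\alpha_1$. If $\sin\alpha_1\le\frac25$ the first bound is at most $\frac25$, and otherwise the second is.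

\medskip
\noindent\emph{Condition \textup{(Q3)}.} Fix $\beta\in[0,\frac\pi2]$ and let $\tau=\arg Q$. If $\tau\le\beta$, then $\tau-\beta\in(-\pi,0]$ and $\Im(Qe^{-i\beta})=|Q|\sin(\tau-\beta)\le0$. Let $\tau>\beta$, and put $\sigma=\frac\pi2-\beta$. Then $\alpha_1=\alpha_2-\tau<\sigma$, so $\gamma:=\alpha_1+\beta$ lies in $[0,\frac\pi2)$. The point $Q=1-T/A_1$ is high when $T/A_1$ is low, and this is limited by (Q2) for $F'$: by Lemma~\ref{lem:sums}(b),
\[
\Im(Qe^{-i\beta})=-\sin\beta-\frac{\Im(Te^{-i\gamma})}{|A_1|}\le-\sin\beta+\frac{m}{|A_1|}\cdot\frac{1+\sin\gamma}2\le-\cos\sigma+\cos\alpha_1\cos^2\frac{\sigma-\alpha_1}2 ,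
\]
where we used $\sin\gamma=\cos(\sigma-\alpha_1)$. The angles $\alpha_1,\frac{\sigma-\alpha_1}2,\frac{\sigma-\alpha_1}2$ lie in $[0,\frac\pi2)$ and have sum $\sigma$. The function $\log\cos t$ is concave there (its second derivative is $-1/\cos^2t$), so by Jensen's inequality the product of their cosines is at most $c^3$, where $c=\cos\frac\sigma3$. With $\cos\sigma=4c^3-3c$ we have $c^3-\cos\sigma=3c(1-c)(1+c)$ and $1-\sin\beta=1-\cos\sigma=(1-c)(1+2c)^2$. Therefore
\[
\tfrac23(1-\sin\beta)-(c^3-\cos\sigma)=\tfrac13(1-c)\bigl[2(1+2c)^2-9c(1+c)\bigr]=\tfrac13(1-c)^2(2+c)\ge0,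
\]
which proves (Q3). The constant comes from this computation: $(c^3-\cos\sigma)/(1-\cos\sigma)=3c(1+c)/(1+2c)^2$ tends to $\frac23$ as $\sigma\to0$.

\section{Shifting the variable by one}\label{sec:shift}

Deleting a vertex changes $Z$ by a factor $f(x)/f(x-1)$, by \eqref{eq:shift}. The conditions (I) and (II) at the single points $x$ and $x-1$ do not say that these two values are close. But $f$ has positive real part on a whole half-plane, and such a function cannot vary quickly far from the boundary.

The Schwarz--Pick lemma states that an analytic map $h$ of the unit disk into itself satisfies $\bigl|\frac{h(a)-h(b)}{1-h(a)\overline{h(b)}}\bigr|\le\bigl|\frac{a-b}{1-a\bar b}\bigr|$. The map $s\mapsto\frac{s-1}{s+1}$ sends the right half-plane onto the disk and turns the right-hand side into $\bigl|\frac{s-t}{s+\bar t}\bigr|$. So if $g$ is analytic with positive real part on $\{\Re s>c\}$, then $\bigl|\frac{g(s)-g(t)}{g(s)+\overline{g(t)}}\bigr|\le\bigl|\frac{s-t}{s+\bar t-2c}\bigr|$ on this half-plane. Since $|s+\bar t-2c|^2=|s-t|^2+4(\Re s-c)(\Re t-c)$,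 and the same identity with $c=0$ holds for $g(s)$ and $g(t)$, and since $y/(y+4)$ increases for $y\ge0$, this is equivalent to
\begin{equation}\label{eq:SP}
\frac{|g(s)-g(t)|^2}{\Re g(s)\,\Re g(t)}\le\frac{|s-t|^2}{(\Re s-c)(\Re t-c)} .
\end{equation}

\begin{lemma}[unit shift]\label{lem:unit}
Let $f$ be analytic with positive real part on $\{\Re s>c\}$, let $\Re x>c+2$, and suppose that $\varphi=\arg f(x)\ge0$. Let $Z\neq0$ have argument $\theta\in[0,\frac\pi2)$ with $\sin\theta\ge3/\sqrt{13}$. Then
\[
\Im\Bigl(Z\,\frac{f(x)}{f(x-1)}\Bigr)\ge\tfrac13\,\Im Z .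
\]
\end{lemma}

\begin{proof}
The function $g=1/f$ is analytic with positive real part on the same half-plane. Put $\rho=\Re g(x)$ and $\eta=g(x-1)-g(x)$. By \eqref{eq:SP} with $s=x-1$ and $t=x$,
\[
\frac{|\eta|^2}{\rho\,(\rho+\Re\eta)}\le\frac1{(\Re x-1-c)(\Re x-c)}\le\frac1{1\cdot2}.
\]
Completing the square, $|\eta-\frac\rho4|^2=|\eta|^2-\frac12\rho\,\Re\eta+\frac1{16}\rho^2\le\frac9{16}\rho^2$, so $\eta=\rho(\frac14+\frac34\nu)$ with $|\nu|\le1$. Since $\arg g(x)=-\varphi$, we have $\rho/g(x)=\lambda e^{i\varphi}$ with $\lambda=\cos\varphi\in(0,1]$, and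
\[
\frac{f(x)}{f(x-1)}=\frac{g(x-1)}{g(x)}=1+\lambda e^{i\varphi}\bigl(\tfrac14+\tfrac34\nu\bigr).
\]
Put $y=\sin\theta$. Then $\sin(\theta+\varphi)\ge\sin\theta\cos\varphi=y\lambda$, because $\theta,\varphi\in[0,\frac\pi2)$, and
\[
\frac1{|Z|}\Im\Bigl(Z\,\frac{f(x)}{f(x-1)}\Bigr)\ge y+\tfrac14\lambda\sin(\theta+\varphi)-\tfrac34\lambda\ge y\bigl(1+\tfrac14\lambda^2\bigr)-\tfrac34\lambda .
\]
The derivative of the last expression in $\lambda$ is $\frac12y\lambda-\frac34<0$, so it is at least its value $\frac54y-\frac34$ at $\lambda=1$. From $3\le\sqrt{13}\,y$ and $\sqrt{13}\le\frac{11}3$ we get $\frac54y-\frac34\ge\frac{5-\sqrt{13}}4\,y\ge\frac13y$. Finally $y|Z|=\Im Z$.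
\end{proof}

\section{Merge ratios have nonnegative real part}\label{sec:merge}

\begin{lemma}\label{lem:merge}
Under the standing assumption, every merge ratio $B=B_F(w,u;Y)$ of $F$ satisfies $\Re B\ge0$.
\end{lemma}

By \eqref{eq:compl}, the lemma gives $\Re(1-Q)\ge0$ for every $Q$-term of $F$. Together with Section~\ref{sec:shape} this completes (I) for $F$.

The proof runs as follows. If $\Re B<0$, then the drop $d=\varphi-\psi$ and the third angle $\omega$ satisfy $\omega+d>\frac\pi2$. Drops are bounded, so $\omega$ is large: $A_{F'}(P)$ has a large imaginary part compared with its real part. We pass this information along the chain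
\[
A_{F'}(P)\ \longrightarrow\ Z_{F'}\ \longrightarrow\ Z_{F''}\ \longrightarrow\ A_{F''}(Y).
\]
The first and last links change the set by known numbers of $Q$-terms, whose imaginary parts are bounded by (Q3) and (Q4). The middle link changes the graph and is the unit shift. So $|A_{F''}(Y)|$ is large, and then Lemma~\ref{lem:drop}(ii) makes $d$ too small for $\omega+d>\frac\pi2$.

\begin{proof}
The definition of $B$ is symmetric in $w$ and $u$, so we may assume $\deg w\le\deg u$. Let $F'=F-w$, $F''=F-w-u$, $P=N_F(w)$, $R=N_F(u)$, and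
\[
A_Y=A_{F''}(Y),\quad A_R=A_{F''}(R),\quad A_P=A_{F'}(P),\quad Z'=Z_{F'},\quad Z''=Z_{F''}.
\]
The arguments $\psi,\varphi,\omega$ of $A_Y,A_R,A_P$ lie in $[0,\frac\pi2)$ by (II). Let $p=|Y\setminus R|$ and $h=|V(F'')\setminus Y|$, so that $|R|+p+h=N-2$.

Suppose that $\Re B<0$. By \eqref{eq:three}, $\arg B=\psi-\varphi-\omega\in(-\pi,\frac\pi2)$, so $\arg B<-\frac\pi2$. With $d=\varphi-\psi$ this says $\omega+d>\frac\pi2$. Hence $0<d<\frac\pi2$, the sets $R$ and $Y$ differ, so that $p\ge1$, and $\tan\omega>\cot d$, that is,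
\begin{equation}\label{eq:contra}
\tan\omega\tan d>1 .
\end{equation}

\medskip
\noindent\emph{Step 1: the drop.} Put $X=|A_Y|/p$ and $\mu=\frac23(1-\sin\varphi)>0$. Lemma~\ref{lem:drop} for $F''$ and the pair $R\subseteq Y$ gives
\begin{equation}\label{eq:drop}
X\sin d\le\mu,\qquad\tan d\le\tfrac23,\qquad\cos d=(1+\tan^2d)^{-1/2}\ge\tfrac3{\sqrt{13}},
\end{equation}
and for the pair $Y\subseteq V(F'')$ it gives $h<\Re A_Y\le pX$.

\medskip
\noindent\emph{Step 2: from $A_P$ to $Z'$.} Let $\ell=|V(F')\setminus P|=N-1-|P|$. As $|P|\le|R|$, we have $\ell\ge N-1-|R|=p+h+1$; this is the only use of the choice $\deg w\le\deg u$. For $F'$ and the pair $P\subseteq V(F')$, Lemma~\ref{lem:sums}(c) gives $\Im A_P\le\Im Z'+\frac23\ell$, and Lemma~\ref{lem:drop} gives $\Re A_P>\ell$. Also $\Im Z'\ge0$ by (II). Hence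
\begin{equation}\label{eq:omega1}
\tan\omega\le\frac{\Im Z'+\frac23\ell}{\ell}\le\frac23+\frac{\Im Z'}{p+h}.
\end{equation}

\medskip
\noindent\emph{Step 3: from $Z'$ to $Z''$.} We claim that $\Im Z'\le3\,\Im Z''$. Let $f(s)=A_{F''}(R;s)$. By \eqref{eq:shift} for the graph $F'$ and the vertex $u$, whose neighborhood in $F'$ is $R$, we have $Z''=Z'f(x)/f(x-1)$. We check the hypotheses of Lemma~\ref{lem:unit} with $c=N-3$, for which $\Re x>N-1=c+2$. Since $p\ge1$, we have $|R|\le N-3$. Let $\Re s>N-3$. If $\Im s>0$, then $F''$, of order $N-2$, satisfies (I) at $s$, so $\pi(F'',s)\ne0$ and $\Re f(s)\ge\Re s-|R|>0$ by Lemma~\ref{lem:sums}(a). The same holds for $\Im s<0$, since $f(\bar s)=\overline{f(s)}$. If $s$ is real, then $\pi(F'',s)>0$ by \eqref{eq:falling}, so $f$ has no pole at $s$, and $\Re f(s)\ge s-|R|>0$ by continuity. Thus $f$ is analytic with positive real part on $\{\Re s>N-3\}$, and $\arg f(x)=\varphi\ge0$. Finally, let $\theta'=\arg Z'$. By (II) for $F'$ we have $\omega\le\theta'<\frac\pi2$, so $\tan\theta'\ge\tan\omega>\cot d\ge\frac32$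 by \eqref{eq:contra} and \eqref{eq:drop}, and therefore $\sin\theta'\ge3/\sqrt{13}$. Lemma~\ref{lem:unit} gives the claim.

\medskip
\noindent\emph{Step 4: from $Z''$ to $A_Y$.} Let $J=\Im A_Y=pX\sin\psi$. Lemma~\ref{lem:sums}(d) for $F''$ and the pair $Y\subseteq V(F'')$ gives $\Im Z''\le J+\frac25h$. With \eqref{eq:omega1} and Step 3,
\[
\tan\omega\le\frac23+3\,\frac{J+\frac25h}{p+h}.
\]
The function $t\mapsto(J+\frac25t)/(p+t)$ has the derivative $(\frac25p-J)/(p+t)^2$, of constant sign, and $0\le h<pX$ by Step 1. So the fraction is at most the larger of the values at $t=0$ and $t=pX$. Multiplying by $\tan d\le\frac23$, we obtain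
\begin{equation}\label{eq:max}
\tan\omega\tan d\le\tfrac49+\max(E_1,E_2),\qquad E_1=3X\sin\psi\tan d,\qquad E_2=\frac{3X}{1+X}\bigl(\sin\psi+\tfrac25\bigr)\tan d .
\end{equation}
It remains to show that $E_1$ and $E_2$ are less than $\frac59$.

\medskip
\noindent\emph{Step 5: $E_1\le\frac12$.} We have $\sin\psi=\sin(\varphi-d)\le\sin\varphi\cos d$, so by \eqref{eq:drop}
\[
E_1\le3X\sin d\,\sin\varphi\le3\mu\sin\varphi=2(1-\sin\varphi)\sin\varphi\le\tfrac12 .
\]

\medskip
\noindent\emph{Step 6: $E_2<0.42$.} The function $X/(1+X)$ increases with $X$, and $X\le\mu/\sin d$. With $\mu+\sin d\ge2\sqrt{\mu\sin d}$ this gives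
\[
\frac X{1+X}\le\frac\mu{\mu+\sin d}\le\frac12\sqrt{\frac\mu{\sin d}},\qquad\text{so}\qquad E_2\le\frac32\bigl(\sin\psi+\tfrac25\bigr)\frac{\sqrt{\mu\sin d}}{\cos d}.
\]
The factor $\sin\psi+\frac25$ is large only when $\psi$ is near $\frac\pi2$, and then both $\mu$ and $d$ are small, since $d$ and $\frac\pi2-\varphi$ are positive with sum $\frac\pi2-\psi$. To quantify this, let $\varepsilon=\frac13(\frac\pi2-\psi)\in(0,\frac\pi6]$, $q=\sin\varepsilon\in(0,\frac12]$ and $\chi=\frac12(\frac\pi2-\varphi)>0$. Then $1-\sin\varphi=1-\cos2\chi=2\sin^2\chi$ and $\chi+\chi+d=3\varepsilon$. The function $\log\sin t$ is concave on $(0,\pi)$ (its second derivative is $-1/\sin^2t$), so $\sin^2\chi\sin d\le q^3$ and $\mu\sin d\le\frac43q^3$. Also $\sin\psi=\cos3\varepsilon=\cos\varepsilon\,(1-4q^2)\le1-4q^2$, because $1-4q^2\ge0$. Using $1/\cos d\le\sqrt{13}/3$ and $\frac32\cdot\frac2{\sqrt3}\cdot\frac{\sqrt{13}}3=\sqrt{13/3}<2.1$, we get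
\[
E_2\le2.1\,\bigl(\tfrac75-4q^2\bigr)q^{3/2}.
\]
For $q>0$ the function $(\frac75-4q^2)q^{3/2}$ has the derivative $q^{1/2}(\frac{21}{10}-14q^2)$, so it is maximal at $q^2=\frac3{20}$, with the value $\frac45(\frac3{20})^{3/4}$. This is less than $\frac45\cdot\frac14=\frac15$, since $(\frac3{20})^3=\frac{27}{8000}<\frac1{256}$. Hence $E_2<0.42$.

\medskip
By \eqref{eq:max} and Steps 5 and 6, $\tan\omega\tan d\le\frac49+\frac12<1$, which contradicts \eqref{eq:contra}.
\end{proof}

\begin{remark}
The case $d>0$ does occur under the standing assumption: take $F''=K_7-ab$, $R=\{a\}$, $Y=\{a,b\}$, $N=9$ and $x$ near $8$ in Example~\ref{ex:drop}. Step 5 shows why (Q3) is a family of inequalities. From $\Re Q\ge0$ and $\Im Q\le\frac23$ alone one gets $\Im(Qe^{-i\varphi})\le\frac23\cos\varphi$, and the bound for $E_1$ becomes $2\cos\varphi\sin\varphi$, which equals $1$ at $\varphi=\frac\pi4$.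
\end{remark}

\section{The arguments of the functions $A$}\label{sec:args}

It remains to prove (II) for $F$. Let now $\Re x>N$. Then $F$ satisfies (I) at $x$, and every graph of order less than $N$ satisfies (I) and (II) both at $x$ and at $x-1$. By Lemma~\ref{lem:sums}(a),
\begin{equation}\label{eq:realpos}
\Re A_F(S)\ge\Re x-|S|>0\qquad\text{for all }S\subseteq V(F).
\end{equation}
Write $Z=Z_F$. The device of this section is to divide by $Z$. By \eqref{eq:shift} the factors at $x$ then cancel, and what is left is a product of numbers of the forms $A_H(S;x)/Z_H(x)$ and $1/A_H(S;x-1)$ with $H$ of order less than $N$. By (II) for $H$, each such number is nonzero with argument in $(-\frac\pi2,0]$; we call it a \emph{clockwise factor}.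

\medskip
\noindent\emph{The argument of $Z$.} Let $w\in V(F)$, $F'=F-w$ and $P=N_F(w)$. By \eqref{eq:shift},
\[
\frac1Z=\frac{A_{F'}(P;x)}{Z_{F'}(x)}\cdot\frac1{A_{F'}(P;x-1)}
\]
is a product of two clockwise factors, so $\Im(1/Z)\le0$ and $\Im Z\ge0$. Together with \eqref{eq:realpos} this gives $\theta:=\arg Z\in[0,\frac\pi2)$.

\medskip
\noindent\emph{Upper bound: $\Im(A_F(S)/Z)\le0$.} Multiplying the last identity by the quotient in \eqref{eq:quot}, we get for every $Q$-term of $F$
\[
\frac{Q_F(w;M)}Z=\frac{A_{F'}(P\cup M;x)}{Z_{F'}(x)}\cdot\frac1{A_{F'}(P;x-1)} .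
\]
This is again a product of two clockwise factors, so its imaginary part is at most $0$. By \eqref{eq:tele}, $A_F(S)/Z$ is $1$ plus a sum of such quotients, and the bound follows.

\medskip
\noindent\emph{Lower bound: $\Im A_F(S)\ge0$.} Let $W=V(F)\setminus S$. By \eqref{eq:tele}, $A_F(S)$ is $Z$ plus a sum of $|W|$ $Q$-terms. Estimating these terms by (Q4) gives only $\Im A_F(S)\ge\Im Z-\frac25|W|$, and terms below the real axis do occur: by \eqref{eq:quot}, the function $r$ of Example~\ref{ex:drop} with $k=7$ is a $Q$-term of a graph of order $N=8$, and $\Im r<0$ at some points with $\Re x>8$. We pass instead to the complements $1-Q$ and write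
\[
A_F(S)=Z+|W|-U,
\]
where $U$ is a sum of $|W|$ numbers $1-Q$ and hence, by \eqref{eq:compl}, a sum of merge ratios of $F$. We have to show $\Im U\le\Im Z$.

Let $B=B_F(w,u;Y)$ be one of these merge ratios, with $F''=F-w-u$ and $R=N_F(u)$. Applying \eqref{eq:shift} to $F$ and $w$ and then to $F'$ and $u$, and using \eqref{eq:three}, we find
\[
\frac BZ=\frac{A_{F''}(Y;x)}{Z_{F''}(x)}\cdot\frac1{A_{F''}(R;x-1)}\cdot\frac1{A_{F'}(P;x-1)} .
\]
This is a product of three clockwise factors, so $B=|B|e^{i(\theta+\xi)}$ with $B\ne0$ and $\xi\in(-\frac{3\pi}2,0]$. Three factors could turn past $-\pi$, and Lemma~\ref{lem:merge} is what excludes this. We have $\theta+\xi\in(-\frac{3\pi}2,\frac\pi2)$ and $\cos(\theta+\xi)\ge0$, so $\theta+\xi\ge-\frac\pi2$. Hence $\xi\ge-\frac\pi2-\theta>-\pi$ and $\Im(Be^{-i\theta})=|B|\sin\xi\le0$. Summing over all terms gives $\Im(Ue^{-i\theta})\le0$, that is, $\Im U\le\tan\theta\,\Re U$.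

By \eqref{eq:realpos} and $\Re x>N$,
\[
\Re U=\Re Z+|W|-\Re A_F(S)\le\Re Z+|W|+|S|-\Re x=\Re Z+N-\Re x<\Re Z .
\]
As $\tan\theta\ge0$, we conclude that $\Im U\le\tan\theta\,\Re Z=\Im Z$, and so $\Im A_F(S)=\Im Z-\Im U\ge0$.

\medskip
\noindent\emph{Conclusion.} By \eqref{eq:realpos} and the lower bound, $A_F(S)\ne0$ and $\arg A_F(S)\in[0,\frac\pi2)$. Then $\arg A_F(S)-\theta$ lies in $(-\frac\pi2,\frac\pi2)$, and its sine is at most $0$ by the upper bound, so $\arg A_F(S)\le\theta$. This proves (II) for $F$. The induction step is complete, and Proposition~\ref{prop:H} follows, and with it Theorems~\ref{thm:main}, \ref{thm:noncomplete} and~\ref{thm:ratio}. \qed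

\begin{thebibliography}{9}
\bibitem{BE} Jason Brown and Aysel Erey, \emph{A note on the real part of complex chromatic roots}, arXiv:1611.10140 (2016).
\end{thebibliography}
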